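# A twisted metric on $S^7\times T^3$ whose balls cannot tell its points apart

## 1. Twisting a sphere against a torus

Let $m\ge 2$, $k\ge 0$, and let $j:\mathbb R^k\to\mathfrak{so}(m)$ be a linear map with
$$j(Z)^2=-|Z|^2 I\quad\text{for all }Z,\qquad\text{hence}\qquad j(Z)j(Z')+j(Z')j(Z)=-2\langle Z,Z'\rangle I. \tag{1}$$
The second identity is the polarization of the first. So $j(Z)$ is a skew matrix, and $j(Z)$, $j(Z')$ anticommute when $Z\perp Z'$. Write $j_i=j(e_i)$ for the standard basis $e_1,\dots,e_k$.

Let $S=S^{m-1}\subset\mathbb R^m$ be the unit sphere, $\Lambda\subset\mathbb R^k$ a lattice, $T=\mathbb R^k/\Lambda$, and $\kappa>0$. Define an $\mathbb R^k$-valued 1-form $\lambda$ on $S$ by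
$$\langle\lambda_p(X),Z\rangle=\kappa\langle j(Z)p,X\rangle ,\qquad p\in S,\ X\in T_pS,\ Z\in\mathbb R^k,$$
and on $M=M_j=S\times T$ put the metric
$$g\big((X,\zeta),(X,\zeta)\big)=|X|^2+|\zeta-\lambda_p(X)|^2 . \tag{2}$$

The manifold $M_j$ is compact, hence complete and of finite volume; it is connected and has no boundary. Two more facts are immediate.

The Riemannian measure of $g$ is the product measure $\mu=\mathrm{vol}_S\times\mathrm{vol}_T$. Indeed $g$ is the product metric composed with the linear map $(X,\zeta)\mapsto(X,\zeta-\lambda_p(X))$ on each tangent space, and this map is unipotent, so it has determinant $1$.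

Translations in $T$ are isometries, because nothing in (2) depends on $z\in T$.

We shall constantly use the following consequences of (1). For $p\in S$ skewness gives $\langle j(Z)p,p\rangle=0$. Also $\langle j(Z)p,j(Z')p\rangle=-\langle p,j(Z)j(Z')p\rangle$; the left side is symmetric in $Z,Z'$, so averaging the two orders and using (1) gives
$$\langle j(Z)p,p\rangle=0,\qquad \langle j(Z)p,j(Z')p\rangle=\langle Z,Z'\rangle,\qquad\text{so } p,j_1p,\dots,j_kp\text{ are orthonormal}. \tag{3}$$
In particular $m\ge k+1$. Finally, since $j(Z)^2=-|Z|^2I$,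
$$e^{sj(Z)}=\cos(s|Z|)\,I+\frac{\sin (s|Z|)}{|Z|}\,j(Z)\qquad(Z\ne0). \tag{4}$$

**Example 1.** Take $m=2$, $k=1$, $j_1$ the rotation by a right angle. With $p=(\cos\varphi,\sin\varphi)$ we get $\lambda=\kappa\,d\varphi$ and $g=d\varphi^2+(dz-\kappa\,d\varphi)^2$. The coefficients are constant, so this is a flat torus.

**Example 2.** Take $m=4$, $k=3$, $\mathbb R^4=\mathbb H$, $\mathbb R^3=\operatorname{Im}\mathbb H$, $j(Z)a=Za$. Left multiplication by an imaginary quaternion is skew and $Z^2=-|Z|^2$, so (1) holds. Here $j_1j_2j_3$ is multiplication by $\mathbf i\mathbf j\mathbf k=-1$, that is, $j_1j_2j_3=-I$.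

**Example 3.** Take $m=8$, $k=3$, $\mathbb R^8=\mathbb H^2$ and
$$j(Z)(a,b)=(Za,-Zb),\qquad Z\in\operatorname{Im}\mathbb H .$$
Again (1) holds, and now
$$j_1j_2j_3(a,b)=(\mathbf i\mathbf j\mathbf k\,a,\,(-1)^3\mathbf i\mathbf j\mathbf k\,b)=(-a,b),$$
so $j_1j_2j_3\ne\pm I$. To write the metric, use $\langle Za,X\rangle=\operatorname{Re}(\bar a\bar ZX)=\operatorname{Re}(\bar ZX\bar a)=\langle Z,X\bar a\rangle$. Hence $\lambda=\kappa\operatorname{Im}(da\,\bar a-db\,\bar b)$ and
$$g=g_{S^7}+\big|dz-\kappa\operatorname{Im}(da\,\bar a-db\,\bar b)\big|^2\qquad\text{on } S^7\times T^3 .$$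

## 2. Constant ball volumes versus transitivity

What is this metric for? Let $(\mathcal X,d,\mu)$ be a metric measure space, and let $\mathcal B(x,r)$ be the closed ball with center $x$ and radius $r\ge0$.

**Definition.** The space satisfies the *constant volume condition* (CVC) if for every $r\ge0$ the number $\mu(\mathcal B(x,r))$ does not depend on $x$. It is *of transitive type* (transitive) if for all $x,y$ there is an isometry $f:\mathcal X\to\mathcal X$ that preserves $\mu$ and has $f(x)=y$.

A transitive space satisfies the CVC, since $f(\mathcal B(x,r))=\mathcal B(f(x),r)$. The question is about the converse. There are nontransitive CVC spaces among graphs, with counting measure and path distance. From now on a Riemannian manifold is connected, complete and without boundary, with its Riemannian distance and volume measure. Completeness matters: a round sphere with one point removed has finite volume and satisfies the CVC but is not transitive. For surfaces of finite measure the converse is true: no nontransitive one satisfies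 the CVC. The problem, posed in Moreno Andreatta, Corentin Guichaoua and Nicolas Juillet, "Taking Music Seriously: on the Dynamics of 'Mathemusical' Research with a Focus on Hexachordal Theorems", arXiv:2402.00507 (2024), is whether some Riemannian manifold of finite volume satisfies the CVC and is not transitive. The answer is yes, and Example 3 is such a manifold.

**Theorem A.** Every $M_j$ satisfies the CVC. In fact, for all $x,x'\in M_j$ there is a $\mu$-preserving diffeomorphism $\Phi$ of $M_j$ with $\Phi(\mathcal B(x,r))=\mathcal B(x',r)$ for all $r\ge0$ simultaneously.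

**Theorem B.** $M_j$ is transitive if and only if $k\le 2$, or $k=3$ and $j_1j_2j_3=\pm I$.

**Theorem C.** If $k=3$, $\kappa=1$ and $j_1j_2j_3\ne\pm I$ (for instance Example 3 with $\kappa=1$), then $M_j$ is not even locally homogeneous.

**Corollary D.** Nontransitive compact CVC manifolds exist in every dimension $\ge10$.

Here *locally homogeneous* means that for any two points $x,y$ some isometry from a neighborhood of $x$ to a neighborhood of $y$ sends $x$ to $y$. Theorems A and B applied to Example 3 settle the question, in dimension $7+3=10$.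

**A surface by hand.** The CVC concerns all radii, so agreement near points is not enough. Take the Klein bottle $\mathbb R^2/\Gamma$ with $\Gamma$ generated by $\alpha(x,y)=(x+1,-y)$ and $\beta(x,y)=(x,y+2)$. It is flat, so it is locally homogeneous and all very small balls of equal radius have equal area. On the line $y=0$ the map $\alpha$ moves points by $1$. At $y=\frac12$, an element with an even power of $\alpha$, other than the identity, moves the point by at least $2$. An element with an odd power moves it by at least $1$ horizontally and by $|2n-1|\ge1$ vertically for some integer $n$, hence by at least $\sqrt2$. So for $\frac12<r<\frac{\sqrt2}2$ the disc of radius $r$ around a point with $y=\frac12$ embeds and has area $\pi r^2$. Around a point with $y=0$ it overlaps its own translate by $\alpha$ in an open set, and the ball has area less than $\pi r^2$. The CVC fails.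

This also shows what makes the CVC awkward to verify in general: beyond the injectivity radius, integrating a volume density along geodesics requires knowledge of the cut locus. The proof of Theorem A will never look at the cut locus.

## 3. Isometries that commute with $j$, and what they cannot move

The first thing to try for Theorem A is to prove transitivity. There is an obvious supply of isometries. If $F\in O(m)$ commutes with every $j(Z)$, then
$$\langle j(Z)Fp,FX\rangle=\langle Fj(Z)p,FX\rangle=\langle j(Z)p,X\rangle ,$$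
so $\lambda_{Fp}(FX)=\lambda_p(X)$ and $F\times\mathrm{id}_T$ is an isometry of $M_j$. Together with translations of $T$, these act transitively on $M_j$ as soon as the centralizer
$$C=\{F\in O(m):Fj(Z)=j(Z)F\ \text{for all }Z\}$$
is transitive on $S$. In Example 2, right multiplication by the unit quaternion $\bar p\,p'$ is in $C$ and sends $p$ to $p'$.

**Proof of Theorem B, transitive cases.** The purpose of this step is to show that $C$ is transitive on $S$ when $k\le2$, or $k=3$ and $j_1j_2j_3=\varepsilon I$ with $\varepsilon=\pm1$.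

In the last case $j_1j_2=\varepsilon j_3^{-1}=-\varepsilon j_3$, so $j_3=-\varepsilon j_1j_2$, and commuting with $j_1,j_2$ implies commuting with $j_3$. So we only need to intertwine the operators in the list
$$\{I\}\ (k=0),\qquad \{I,j_1\}\ (k=1),\qquad \{I,j_1,j_2,j_1j_2\}\ (k=2,3).$$
Let $A$ be the span of the list. By (1), $A$ is closed under products and transposes. For every $p\in S$ the vectors obtained by applying the list to $p$ are orthonormal: beyond (3) we need
$$\langle p,j_1j_2p\rangle=-\langle j_1p,j_2p\rangle=0,\quad \langle j_1p,j_1j_2p\rangle=\langle p,j_2p\rangle=0,\quad \langle j_2p,j_1j_2p\rangle=-\langle j_2p,j_2j_1p\rangle=-\langle p,j_1p\rangle=0,$$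
and $|j_1j_2p|=1$. Hence for $p,p'\in S$ the map $ap\mapsto ap'$ ($a\in A$) is a well-defined isometry $Ap\to Ap'$ commuting with $A$. Since $A$ is closed under transposes, $(Ap)^\perp$ is $A$-invariant. If it is not zero, choose a unit vector in it and repeat. So $\mathbb R^m=Ap\oplus Ap_2\oplus\dots\oplus Ap_s$ orthogonally, with $s=m/\dim A$, and similarly $\mathbb R^m=Ap'\oplus Ap_2'\oplus\dots\oplus Ap'_s$. Matching the blocks gives $F\in C$ with $Fp=p'$. (For $k=1$ this is the transitivity of $U(m/2)$ on $S$, and for $k=2,3$ that of $Sp(m/4)$.) $\square$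

**Where this stops.** Let $k=3$ and $\tau=j_1j_2j_3$. Any $F\in C$ commutes with $\tau$, so it preserves the function $p\mapsto\langle p,\tau p\rangle$. In Example 3 this function is $|b|^2-|a|^2$, and no $F\in C$ can send $p=(1,0)$ to $p'=\frac1{\sqrt2}(1,1)$.

What survives is a weaker demand. Instead of an orthogonal map that intertwines $j$ with itself everywhere, ask only for $O\in O(m)$ with
$$Op=p',\qquad Oj(Z)p=j(Z)p'\quad\text{for all }Z, \tag{5}$$
that is, intertwining *at the single point $p$*. Such an $O$ always exists by (3): send the orthonormal vectors $p,j_1p,\dots,j_kp$ to $p',j_1p',\dots,j_kp'$ and extend. For the two points above we may take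
$$O(a,b)=\tfrac1{\sqrt2}\,(a+b,\ \bar a-\bar b).$$
It is orthogonal because $|a+b|^2+|a-b|^2=2|a|^2+2|b|^2$. It sends $(1,0)$ to $p'$ and $j(Z)p=(Z,0)$ to $\frac1{\sqrt2}(Z,-Z)=j(Z)p'$, since $\bar Z=-Z$. But $Oj(Z)(a,0)=\frac1{\sqrt2}(Za,-\bar aZ)$ while $j(Z)O(a,0)=\frac1{\sqrt2}(Za,-Z\bar a)$, so $O\notin C$. Nor is $O\times\mathrm{id}_T$ an isometry. By (2), being one would mean $\lambda_{Oq}(OX)=\lambda_q(X)$ for all $q\in S$ and $X\in T_qS$. Then $O^{\mathsf T}j(Z)Oq-j(Z)q$ would be orthogonal to $T_qS$; it is also orthogonal to $q$, so $O^{\mathsf T}j(Z)O=j(Z)$, which is false.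

The claim behind Theorem A is that $O\times\mathrm{id}_T$ nevertheless preserves *distances from the one point $(p,z_0)$*: the distance from $(p,z_0)$ to $(q,z_1)$ sees $q$ only through the $k+1$ numbers $\langle p,q\rangle,\langle j_1p,q\rangle,\dots,\langle j_kp,q\rangle$, and (5) preserves exactly these. To prove it we need the geodesics.

## 4. Geodesics are great circles in a rotating frame

**Lemma 1.** Let $(c,z):[0,1]\to S\times\mathbb R^k$ be (a lift of) a geodesic of $M_j$, and $p=c(0)$. Then $Z:=z'-\lambda_c(c')$ is constant. With $\sigma:=|c'(0)-\kappa j(Z)p|$ there is a unit vector $u\perp p$ such that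
$$c(t)=e^{t\kappa j(Z)}y(t),\qquad y(t)=\cos(\sigma t)\,p+\sin(\sigma t)\,u. \tag{6}$$

**Step 1: the geodesic equation.** The aim is an explicit ODE for $c$. Geodesics are the critical points of $E=\frac12\int_0^1\big(|c'|^2+|z'-\lambda_c(c')|^2\big)dt$ with fixed endpoints. Varying $z$ by $\zeta$ gives $\int\langle Z,\zeta'\rangle dt=0$ for all $\zeta$ vanishing at the endpoints, so $Z$ is constant.

Now vary $c$ with variation field $\eta\in T_cS$ vanishing at the endpoints. Since $Z$ is constant, we need the variation of $\int\langle Z,\lambda_c(c')\rangle dt=\kappa\int\langle j(Z)c,c'\rangle dt$. By skewness and an integration by parts it is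
$$\kappa\int\big(\langle j(Z)\eta,c'\rangle+\langle j(Z)c,\eta'\rangle\big)dt=-2\kappa\int\langle j(Z)c',\eta\rangle dt .$$
Hence $0=\delta E=\int\langle -c''+2\kappa j(Z)c',\eta\rangle dt$ for all such $\eta$. So $-c''+2\kappa j(Z)c'$ is normal to the sphere:
$$c''=2\kappa j(Z)c'+\nu\,c \tag{7}$$
for some function $\nu(t)$.

**Step 2: conserved quantities.** We show that $\nu$ is constant.

First, $\langle c'',c'\rangle=2\kappa\langle j(Z)c',c'\rangle+\nu\langle c,c'\rangle=0$, so $|c'|^2$ is constant.

Second, put $b=\langle c',j(Z)c\rangle$. Then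
$$b'=\langle c'',j(Z)c\rangle+\langle c',j(Z)c'\rangle=2\kappa\langle j(Z)c',j(Z)c\rangle+\nu\langle c,j(Z)c\rangle=2\kappa|Z|^2\langle c',c\rangle=0,$$
so $b$ is constant. Here we used $j(Z)^{\mathsf T}j(Z)=|Z|^2I$, which is where (1) enters.

Third, differentiating $\langle c',c\rangle=0$ gives $\langle c'',c\rangle=-|c'|^2$. By (7) the left side is $-2\kappa b+\nu$. So $\nu=2\kappa b-|c'|^2$ is constant.

**Step 3: removing the rotation.** Put $y=e^{-t\kappa j(Z)}c$. Then $y'=e^{-t\kappa j(Z)}(c'-\kappa j(Z)c)$, and, using $j(Z)^2=-|Z|^2I$ and (7),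
$$y''=e^{-t\kappa j(Z)}\big(c''-2\kappa j(Z)c'-\kappa^2|Z|^2c\big)=(\nu-\kappa^2|Z|^2)\,y=-\big(|c'|^2-2\kappa b+\kappa^2|Z|^2\big)y=-|c'-\kappa j(Z)c|^2\,y .$$
The coefficient is constant and equals $|y'|^2$, so it equals its value $\sigma^2$ at $t=0$. Thus $y''=-\sigma^2y$, with $|y|=1$ and $\langle y,y'\rangle=0$. If $\sigma>0$, (6) holds with $u=y'(0)/\sigma$. If $\sigma=0$, then $y'\equiv0$, so $y\equiv p$ and any unit $u\perp p$ works. $\square$

The next lemma records the length of such a curve and how far it moves in the torus. It does not assume that the curve is a geodesic, because we shall apply it to curves that we build ourselves.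

**Lemma 2.** Let $Z\in\mathbb R^k$, $\sigma\ge0$, $p\in S$, $u\perp p$ a unit vector, $c$ as in (6), $q=c(1)$, $z'=Z+\lambda_c(c')$, and $\alpha=\kappa|Z|$. Then $(c,z)$ has constant speed, with squared length
$$|Z|^2+\sigma^2+\kappa^2|Z|^2+2\kappa\sigma\langle j(Z)p,u\rangle, \tag{8}$$
and $z(1)-z(0)=Z+v$, where
$$\langle v,Z\rangle=\kappa^2|Z|^2+\kappa\sigma\langle j(Z)p,u\rangle. \tag{9}$$
If $\sin\sigma\ne0$, then for every $Z'\perp Z$
$$\langle v,Z'\rangle=\kappa\,\frac{\sigma}{\sin\sigma}\,\frac{\sin\alpha}{\alpha}\,\langle j(Z')p,q\rangle , \tag{10}$$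
where $\frac{\sin\alpha}\alpha=1$ if $Z=0$.

**Step 1: speed and displacement along $Z$.** From (6), $c'=e^{t\kappa j(Z)}(y'+\kappa j(Z)y)$. Also
$$\text{for any skew bilinear form } B:\qquad B(y,y')=\sigma B(p,u), \tag{11}$$
since expanding $B(\cos(\sigma t)p+\sin(\sigma t)u,\,-\sigma\sin(\sigma t)p+\sigma\cos(\sigma t)u)$ gives $\sigma(\cos^2+\sin^2)B(p,u)$. Applied to $B(a,b)=\langle j(Z)a,b\rangle$ this gives $\langle j(Z)y,y'\rangle=\sigma\langle j(Z)p,u\rangle$. Therefore
$$|c'|^2=|y'|^2+\kappa^2|j(Z)y|^2+2\kappa\langle j(Z)y,y'\rangle=\sigma^2+\kappa^2|Z|^2+2\kappa\sigma\langle j(Z)p,u\rangle .$$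
The squared speed is $|c'|^2+|z'-\lambda_c(c')|^2=|c'|^2+|Z|^2$. It is constant, and the parameter interval has length $1$, so (8) follows. Next, $v=\int_0^1\lambda_c(c')dt$. Since $e^{t\kappa j(Z)}$ is orthogonal and commutes with $j(Z)$,
$$\langle v,Z\rangle=\kappa\int_0^1\langle j(Z)c,c'\rangle dt=\kappa\int_0^1\langle j(Z)y,y'+\kappa j(Z)y\rangle dt=\kappa\sigma\langle j(Z)p,u\rangle+\kappa^2|Z|^2,$$
which is (9).

**Step 2: displacement orthogonal to $Z$.** The aim is to express it through the endpoint $q$. Let $Z'\perp Z$. Then $j(Z')$ anticommutes with $j(Z)$, so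
$$j(Z')e^{sj(Z)}=e^{-sj(Z)}j(Z'). \tag{12}$$
Hence
$$\langle j(Z')c,c'\rangle=\langle e^{-t\kappa j(Z)}j(Z')y,\,e^{t\kappa j(Z)}(y'+\kappa j(Z)y)\rangle=\langle j(Z')y,\,e^{2t\kappa j(Z)}(y'+\kappa j(Z)y)\rangle .$$
By (4), $e^{2t\kappa j(Z)}j(Z)y\in\operatorname{span}(y,j(Z)y)$, and $j(Z')y$ is orthogonal to this span by (3). So the second term drops out, and the integrand is $B(y,y')$ with $B(a,b)=\langle j(Z')a,e^{2t\kappa j(Z)}b\rangle$. This form is skew, by (12):
$$B(b,a)=-\langle b,j(Z')e^{2t\kappa j(Z)}a\rangle=-\langle b,e^{-2t\kappa j(Z)}j(Z')a\rangle=-\langle e^{2t\kappa j(Z)}b,j(Z')a\rangle=-B(a,b).$$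
So by (11) the integrand is $\sigma\langle j(Z')p,e^{2t\kappa j(Z)}u\rangle$. For $Z\ne0$, formula (4) gives
$$\int_0^1e^{2t\kappa j(Z)}dt=\frac{\sin2\alpha}{2\alpha}I+\frac{1-\cos2\alpha}{2\alpha|Z|}j(Z)=\frac{\sin\alpha}\alpha\Big(\cos\alpha\,I+\frac{\sin\alpha}{|Z|}j(Z)\Big)=\frac{\sin\alpha}\alpha\,e^{\kappa j(Z)},$$
and for $Z=0$ both ends are $I$. Therefore
$$\langle v,Z'\rangle=\kappa\sigma\,\frac{\sin\alpha}\alpha\,\langle j(Z')p,e^{\kappa j(Z)}u\rangle .$$
Finally $q=e^{\kappa j(Z)}(\cos\sigma\,p+\sin\sigma\,u)$. Since $e^{\kappa j(Z)}p\in\operatorname{span}(p,j(Z)p)$ is orthogonal to $j(Z')p$, we get $\langle j(Z')p,q\rangle=\sin\sigma\,\langle j(Z')p,e^{\kappa j(Z)}u\rangle$. Dividing by $\sin\sigma\ne0$ gives (10). $\square$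

Formulas (9) and (10) together determine $v$. If $Z=0$, every $Z'$ is orthogonal to $Z$ and (10) alone suffices.

## 5. The distance from one point sees only $\langle p,q\rangle$ and $\langle j(Z)p,q\rangle$

It costs nothing to compare two different maps $j$ and $j'$.

**Proposition 3.** Let $j,j'$ both satisfy (1), with the same $m,k,\kappa,\Lambda$. Let $p,p'\in S$, and let $O\in O(m)$ satisfy $Op=p'$ and $Oj(Z)p=j'(Z)p'$ for all $Z$. Then for all $q\in S$ and $z_0,z_1\in T$
$$d_j\big((p,z_0),(q,z_1)\big)=d_{j'}\big((p',z_0),(Oq,z_1)\big).$$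

Such an $O$ exists by (3), applied to $j$ at $p$ and to $j'$ at $p'$. The plan is to take a minimizing geodesic from $(p,z_0)$ to $(q,z_1)$ and rebuild it in $M_{j'}$ with the *same* $Z$ and $\sigma$. Only $u$ has to be replaced, and it must be chosen so that the new curve ends at $Oq$.

**Step 1: discard a null set of endpoints.** The vector $u$ can be recovered from $q$ only if $\sin\sigma\ne0$; if $\sin\sigma=0$, then $q=\pm e^{\kappa j(Z)}p$ whatever $u$ is. We show that this happens only for a null set of endpoints. Put $x=(p,z_0)$. The linear map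
$$T_xM_j\to T_pS\times\mathbb R^k,\qquad(X,\zeta)\mapsto(Y,Z),\quad Z=\zeta-\lambda_p(X),\quad Y=X-\kappa j(Z)p,$$
is an isomorphism: from $(Y,Z)$ one recovers $X=Y+\kappa j(Z)p$ and then $\zeta=Z+\lambda_p(X)$. For the geodesic with initial velocity $(X,\zeta)$, Lemma 1 has $\sigma=|Y|$. The set $\{|Y|\in\pi\mathbb Z\}$ is null in $T_xM_j$, being a countable union of spheres (or the origin) in $T_pS$, whose dimension is $m-1\ge1$, times $\mathbb R^k$. Its image $B_p\subset M_j$ under $\exp_x$ is null, because a smooth map between manifolds of equal dimension maps null sets to null sets. If $(q,z_1)\notin B_p$, every minimizing geodesic $[0,1]\to M_j$ from $x$ to $(q,z_1)$ has $\sin\sigma\ne0$.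

**Step 2: transplant a minimizing geodesic.** Let $(q,z_1)\notin B_p$, take a minimizing geodesic with data $Z,\sigma,u$, and put $q'=Oq$. Since $O$ is orthogonal,
$$\langle p',q'\rangle=\langle p,q\rangle,\qquad\langle j'(Z')p',q'\rangle=\langle Oj(Z')p,Oq\rangle=\langle j(Z')p,q\rangle\quad\text{for all }Z'. \tag{13}$$
Solving $q=e^{\kappa j(Z)}(\cos\sigma\,p+\sin\sigma\,u)$ for $u$ gives
$$u=\frac{e^{-\kappa j(Z)}q-\cos\sigma\,p}{\sin\sigma};\qquad\text{define}\qquad u'=\frac{e^{-\kappa j'(Z)}q'-\cos\sigma\,p'}{\sin\sigma}.$$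
We claim that $u'$ is a unit vector, $u'\perp p'$, and $\langle j'(Z)p',u'\rangle=\langle j(Z)p,u\rangle$. With $\alpha=\kappa|Z|$ and $Z\ne0$, formula (4) gives
$$\langle e^{-\kappa j(Z)}q,p\rangle=\langle q,e^{\kappa j(Z)}p\rangle=\cos\alpha\,\langle q,p\rangle+\frac{\sin\alpha}{|Z|}\langle q,j(Z)p\rangle ,$$
$$\langle e^{-\kappa j(Z)}q,j(Z)p\rangle=\langle q,e^{\kappa j(Z)}j(Z)p\rangle=\cos\alpha\,\langle q,j(Z)p\rangle-|Z|\sin\alpha\,\langle q,p\rangle .$$
For $Z=0$ the first is $\langle q,p\rangle$ and the second is $0$. The same formulas hold with primes, and by (13) they have the same values. The three quantities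
$$\sin\sigma\,\langle u,p\rangle=\langle e^{-\kappa j(Z)}q,p\rangle-\cos\sigma,\qquad \sin^2\!\sigma\,|u|^2=1-2\cos\sigma\,\langle e^{-\kappa j(Z)}q,p\rangle+\cos^2\!\sigma,$$
$$\sin\sigma\,\langle j(Z)p,u\rangle=\langle j(Z)p,e^{-\kappa j(Z)}q\rangle$$
depend only on those values, so they agree with their primed analogues. This proves the claim.

Now let
$$\tilde c(t)=e^{t\kappa j'(Z)}\big(\cos(\sigma t)\,p'+\sin(\sigma t)\,u'\big),\qquad \tilde z'=Z+\lambda'_{\tilde c}(\tilde c'),\qquad\tilde z(0)=z_0 ,$$
where $\lambda'$ is the 1-form of $j'$. By the choice of $u'$, $\tilde c(1)=q'$. Lemma 2 for $j'$ applies. By (8), $(\tilde c,\tilde z)$ has the same length as the original geodesic. By (9), (10) and (13) its displacement $Z+v$ is the same too: (9) involves only $\langle j(Z)p,u\rangle$, and (10) only $\langle j(Z')p,q\rangle$. So it ends at $(q',z_1)$, and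
$$d_{j'}\big((p',z_0),(q',z_1)\big)\le d_j\big((p,z_0),(q,z_1)\big)\qquad\text{whenever }(q,z_1)\notin B_p. \tag{14}$$

**Step 3: equality everywhere.** The hypotheses are symmetric under exchanging $(j,p)$ with $(j',p')$ and $O$ with $O^{-1}$. So the reverse of (14) holds whenever $(Oq,z_1)\notin B'_{p'}$, the corresponding null set in $M_{j'}$. Since $O\times\mathrm{id}$ preserves the product measure, both inequalities hold for $(q,z_1)$ outside a null set. The complement of a null set is dense, and distances are continuous, so equality holds for all $(q,z_1)$. $\square$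

**Proof of Theorem A.** Let $x=(p,z_0)$ and $x'=(p',z_0')$. Take $j'=j$, choose $O$ as in (5), and set $\Phi(q,z)=(Oq,\,z+z_0'-z_0)$. It preserves $\mu=\mathrm{vol}_S\times\mathrm{vol}_T$. For $y=(q,z)$, translation invariance and then Proposition 3 give
$$d(x',\Phi(y))=d\big((p',z_0),(Oq,z)\big)=d\big((p,z_0),(q,z)\big)=d(x,y).$$
As $\Phi$ is bijective, $\Phi(\mathcal B(x,r))=\mathcal B(x',r)$ for all $r\ge0$, and the two balls have equal measure. $\square$

By the same proposition, all $M_j$ with the same $m,k,\kappa,\Lambda$ have the same ball-volume function. For instance, Example 3 shares it with the transitive space built from $j(Z)(a,b)=(Za,Zb)$ on $\mathbb H^2$, for which $j_1j_2j_3=-I$.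

## 6. Harmonic 1-forms force $\langle p,\tau p\rangle$ to be constant

We now prove the other half of Theorem B. Section 3 showed that isometries of the form $F\times\mathrm{id}$ preserve $\langle p,\tau p\rangle$, but a priori $M_j$ could have others. The plan is to build vector fields that *every* isometry in the identity component preserves, and to read off $\langle p,\tau p\rangle$ from them. Canonical fields come from Hodge theory: on a compact manifold each real cohomology class contains exactly one harmonic form. A 1-form $\beta$ is harmonic if and only if $d\beta=0$ and $\delta\beta=0$, where $\delta\beta=-\operatorname{div}\beta^\sharp$.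

Let $k\ge3$, so $m\ge k+1\ge4$. Let $N_i=\partial_{z_i}=(0,e_i)$ and $\xi_i=(j_ip,0)$, vector fields on $S\times T$, and let $\lambda_i=\langle\lambda,e_i\rangle=\kappa\langle j_ip,\cdot\rangle$.

**Step 1: two dualities.** We need the metric duals of $N_l$ and of $dz_i$. By (2), $g(N_l,(X,\zeta))=\zeta_l-\lambda_l(X)$, so the dual 1-form of $N_l$ is
$$\theta_l=dz_l-\lambda_l. \tag{15}$$
The dual vector field of $dz_i$ is
$$W_i=\kappa\xi_i+(1+\kappa^2)N_i. \tag{16}$$
Indeed $\lambda(\kappa\xi_i)=\kappa^2e_i$ by (3), so
$$g(W_i,(X,\zeta))=\kappa\langle j_ip,X\rangle+\langle(1+\kappa^2)e_i-\kappa^2e_i,\ \zeta-\lambda_p(X)\rangle=\lambda_i(X)+\zeta_i-\lambda_i(X)=\zeta_i .$$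

**Step 2: the harmonic 1-forms.** The field $\xi_i$ is Killing on $S$, since its flow consists of the rotations $e^{tj_i}$. So $W_i$ is divergence free for $\mu=\mathrm{vol}_S\times\mathrm{vol}_T$. Thus $dz_i$ is closed and coclosed, hence harmonic. Since $m-1\ge3$, we have $b_1(S\times T)=b_1(T)=k$, and the harmonic 1-forms are exactly the span of $dz_1,\dots,dz_k$.

**Step 3: invariant vector fields.** Suppose $M$ is transitive. By the Myers–Steenrod theorem, distance isometries of $M$ are smooth Riemannian isometries, and they form a compact Lie group $G$. Its identity component $G_0$ is normal and of finite index, so $M$ is a finite union of $G_0$-orbits. These are compact, and any two are equal or disjoint. As $M$ is connected, there is just one: $G_0$ is transitive.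

Let $f\in G_0$. Then $f$ is homotopic to the identity, so $f^*dz_i$ is cohomologous to $dz_i$. It is harmonic because $f$ is an isometry. By uniqueness $f^*dz_i=dz_i$, and hence $f_*W_i=W_i$. Since $f_*$ respects brackets, it also preserves all iterated brackets of the $W_i$. To compute them, note that for linear vector fields $[Ap,Bp]=(BA-AB)p$, and that the $N_i$ commute with each other and with fields whose components do not depend on $z$. So for $i\ne j$, by (1),
$$[W_i,W_j]=\kappa^2[\xi_i,\xi_j]=\kappa^2\big((j_jj_i-j_ij_j)p,0\big)=-2\kappa^2(j_ij_jp,0), \tag{17}$$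
$$[W_i,[W_i,W_j]]=-2\kappa^3\big((j_ij_jj_i-j_i^2j_j)p,0\big)=-2\kappa^3\big((j_j+j_j)p,0\big)=-4\kappa^3\,\xi_j ,$$
where $j_ij_jj_i=-j_i^2j_j=j_j$. Hence $f$ preserves every $\xi_j$, and therefore every $N_j=(W_j-\kappa\xi_j)/(1+\kappa^2)$.

**Step 4: an invariant function.** For distinct $i,j,l$ the function $g([W_i,W_j],N_l)$ is built from $f$-invariant fields, so it is $G_0$-invariant, hence constant. By (15) and (17) it equals
$$\theta_l([W_i,W_j])=2\kappa^2\lambda_l(j_ij_jp)=2\kappa^3\langle j_lp,j_ij_jp\rangle=-2\kappa^3\langle p,\tau p\rangle,\qquad\tau:=j_lj_ij_j .$$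
The operator $\tau$ is symmetric: $\tau^{\mathsf T}=(-1)^3j_jj_ij_l$, and reversing three anticommuting factors takes three transpositions, so $j_jj_ij_l=-\tau$ and $\tau^{\mathsf T}=\tau$. As $\tau$ is also orthogonal, $\tau^2=\tau^{\mathsf T}\tau=I$. A symmetric operator whose quadratic form is constant on $S$ is scalar, so $\tau=\pm I$.

If $k=3$, then $\tau=\pm j_1j_2j_3$, so $j_1j_2j_3=\pm I$. If $k\ge4$, choose $n\notin\{i,j,l\}$. Then $j_n$ anticommutes with each of the three factors, so $j_n\tau=-\tau j_n$. But $\tau=\pm I$ commutes with $j_n$, so $j_n=0$, contradicting $j_n^2=-I$. Hence for $k\ge3$ transitivity forces $k=3$ and $j_1j_2j_3=\pm I$. With Section 3 this proves Theorem B. $\square$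

In Example 3, $j_1j_2j_3=(-1)\oplus(+1)\ne\pm I$. So $S^7\times T^3$ with that metric satisfies the CVC by Theorem A and is not transitive by Theorem B.

## 7. Every dimension from ten on

**Proof of Corollary D.** In dimension $10$ take Example 3.

**Dimension 11.** We extend Example 3 to $k=4$ on $\mathbb R^8=\mathbb H^2$. For $(Z,s)\in\operatorname{Im}\mathbb H\oplus\mathbb R=\mathbb R^4$ put
$$j(Z,s)(a,b)=(Za-sb,\ sa-Zb).$$
It is skew, because $\langle Za-sb,a\rangle+\langle sa-Zb,b\rangle=-s\langle b,a\rangle+s\langle a,b\rangle=0$. Its square has components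
$$Z(Za-sb)-s(sa-Zb)=-(|Z|^2+s^2)a,\qquad s(Za-sb)-Z(sa-Zb)=-(|Z|^2+s^2)b,$$
so (1) holds. Thus $M_j=S^7\times T^4$ satisfies the CVC, and it is not transitive by Theorem B since $k=4$. (Left multiplication on the octonions by four orthonormal imaginary units serves equally well: it is skew since $\langle Zx,x\rangle=\langle Z,1\rangle|x|^2=0$, and $Z(Zx)=Z^2x=-|Z|^2x$ by alternativity.)

**Dimension $10+l$ with $l\ge2$.** Let $M$ be Example 3, $S^l$ the round sphere, and consider the Riemannian product $M\times S^l$.

*The CVC.* Let $V_1,V_2$ be the ball-volume functions of two CVC spaces, and give the product the distance $d^2=d_1^2+d_2^2$. By Fubini,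
$$(\mu_1\times\mu_2)\big(\mathcal B((x,y),r)\big)=\int_{\{d_2(y,y')\le r\}}V_1\Big(\sqrt{r^2-d_2(y,y')^2}\Big)\,d\mu_2(y').$$
The integrand is a function of $d_2(y,y')$. The image of $\mu_2$ under $d_2(y,\cdot)$ has distribution function $V_2$, which does not depend on $y$. So the integral depends only on $V_1,V_2,r$. The round sphere is transitive, hence CVC, so $M\times S^l$ satisfies the CVC.

*Nontransitivity.* Since $l\ge2$, $b_1(M\times S^l)=b_1(M)=3$. The pullbacks of $dz_1,dz_2,dz_3$ are closed. Their duals are the fields $W_i$ of $M$, regarded as fields on the product, and these are divergence free for the product measure. So the harmonic 1-forms are again spanned by $dz_1,dz_2,dz_3$. If $M\times S^l$ were transitive, the identity component $G_0$ of its isometry group would be transitive, as in Step 3 of Section 6. Every $f\in G_0$ would preserve $W_i$, then the brackets, $\xi_j$ and $N_j$, by the same computations. The function $g([W_i,W_j],N_l)=-2\kappa^3\langle p,\tau p\rangle$ on $M\times S^l$ would be constant, forcing $j_1j_2j_3=\pm I$.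 This is false. $\square$

## 8. Ricci eigenbundles and the failure of local homogeneity

The argument of Section 6 is global: it uses harmonic forms. For Theorem C we need objects that *local* isometries preserve. The eigenbundles of the Ricci tensor are such objects. We compute them and then measure how one of them fails to be integrable.

Let $k=3$, $\kappa=1$, $\tau=j_1j_2j_3\ne\pm I$. As in Section 6, $\tau$ is symmetric with $\tau^2=I$, so both its eigenvalues $\pm1$ occur. It commutes with each $j_i$, since moving $j_i$ through $\tau$ passes two anticommuting factors. So both eigenspaces are invariant under $j_1,j_2$. By the block decomposition in Section 3 their dimensions are multiples of $4$, whence $m\ge8$.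

**Step 1: the submersion $M\to S$.** This step sets up notation. The projection $M\to S$ is a Riemannian submersion with vertical space spanned by $N_1,N_2,N_3$ and horizontal space $\bigcap_l\ker\theta_l$. The horizontal lift of $X\in T_pS=p^\perp$ is $(X,\lambda_p(X))$, of norm $|X|$; we often write $X$ for it. The $N_i$ are commuting Killing fields, orthonormal at each point. For a Killing field $K$ with dual form $\theta$, the tensor $\nabla\theta$ is skew, so $d\theta(Y,V)=(\nabla_Y\theta)(V)-(\nabla_V\theta)(Y)=2g(\nabla_YK,V)$. Hence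
$$g(\nabla_YN_i,V)=\tfrac12d\theta_i(Y,V),\qquad d\theta_i=-d\lambda_i,\qquad d\lambda_i(X,Y)=2\langle j_iX,Y\rangle. \tag{18}$$
The last formula follows from $\lambda_i=\langle j_ip,dp\rangle$ by differentiating with constant fields $X,Y$ on $\mathbb R^m$: $\langle j_iX,Y\rangle-\langle j_iY,X\rangle=2\langle j_iX,Y\rangle$. As $d\lambda_i$ is pulled back from $S$, we have $d\theta_i(N_j,\cdot)=0$. So $\nabla_{N_j}N_i=0$, and the fibers are flat and totally geodesic. Let $P$ be the orthogonal projection of $\mathbb R^m$ onto $p^\perp$. By (18), for $X$ horizontal,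
$$\nabla_XN_l\ \text{ is horizontal, the lift of } -Pj_lX. \tag{19}$$

**Step 2: Ricci curvature in the direction of a Killing field.** We recall why
$$\mathrm{Ric}(K,\cdot)=\tfrac12\,\delta d\theta,\qquad\text{where }\ \delta\beta(V)=-\sum_E(\nabla_E\beta)(E,V)\ \text{ for 2-forms},\tag{20}$$
with $E$ running over an orthonormal frame. Since $d\theta=2\nabla\theta$, we have $\delta d\theta(V)=-2\sum_E(\nabla^2_{E,E}\theta)(V)$. Skewness of $\nabla\theta$ gives $(\nabla^2_{E,E}\theta)(V)=-(\nabla^2_{E,V}\theta)(E)$. Commuting derivatives, $\sum_E(\nabla^2_{E,V}\theta)(E)=\sum_E(\nabla^2_{V,E}\theta)(E)+\sum_Eg(R(E,V)K,E)$. The first sum is the derivative of $\operatorname{div}K=0$ along $V$, and the second is $\mathrm{Ric}(V,K)$. So $\delta d\theta(V)=2\,\mathrm{Ric}(K,V)$.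

**Step 3: the vertical block.** Let $e,e'$ run over an orthonormal basis of $p^\perp$, lifted horizontally. Because $d\theta_i(\cdot,N_j)=0$ identically, $(\nabla_Ed\theta_i)(E,N_j)=-d\theta_i(E,\nabla_EN_j)$, and this vanishes for vertical $E$. So, by (18),
$$\delta d\theta_i(N_j)=\sum_ed\theta_i(e,\nabla_eN_j)=\tfrac12\sum_{e,e'}d\theta_i(e,e')\,d\theta_j(e,e')=2\sum_{e}\langle Pj_ie,Pj_je\rangle .$$
Now $\langle Pj_ie,Pj_je\rangle=\langle j_ie,j_je\rangle-\langle j_ie,p\rangle\langle j_je,p\rangle=\delta_{ij}-\langle e,j_ip\rangle\langle e,j_jp\rangle$ by (3). Summing over the $m-1$ vectors $e$ and using (20),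
$$\mathrm{Ric}(N_i,N_j)=(m-1)\delta_{ij}-\delta_{ij}=(m-2)\,\delta_{ij}.$$

**Step 4: the mixed block.** Let $X$ be the horizontal lift of a vector field on $S$. For $E=N_l$, the term $(\nabla_{N_l}d\theta_i)(N_l,X)$ vanishes, because $d\theta_i(N_l,\cdot)=0$ and $\nabla_{N_l}N_l=0$. For $E=e$ the lift of a local orthonormal frame of $S$, $(\nabla_ed\theta_i)(e,X)=e\big(d\theta_i(e,X)\big)-d\theta_i(\nabla_ee,X)-d\theta_i(e,\nabla_eX)$ involves only the horizontal components of $\nabla_ee$ and $\nabla_eX$. For a Riemannian submersion these are the lifts of the covariant derivatives on $S$. So $\delta d\theta_i(X)=-(\delta_Sd\lambda_i)(X)$. Since $\lambda_i$ is dual to the Killing field $j_ip$ on the unit sphere $S^{m-1}$, where $\mathrm{Ric}_S=(m-2)\langle\cdot,\cdot\rangle$, formula (20) on $S$ gives $\delta_Sd\lambda_i=2(m-2)\lambda_i$. Hence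
$$\mathrm{Ric}(N_i,X)=-(m-2)\langle j_ip,X\rangle .$$

**Step 5: the horizontal block.** We recall O'Neill's formulas for totally geodesic fibers: for orthonormal horizontal $X,Y$ and unit vertical $N$,
$$K(X,Y)=K_S(X,Y)-3|A_XY|^2,\qquad K(X,N)=|A_XN|^2,$$
where $A_XY=\frac12[X,Y]^{\rm vert}$ and $A_XN=(\nabla_XN)^{\rm hor}$. Here $g([X,Y],N_l)=\theta_l([X,Y])=-d\theta_l(X,Y)=2\langle j_lX,Y\rangle$, so $A_XY=\sum_l\langle j_lX,Y\rangle N_l$. Hence $\sum_e|A_Xe|^2=\sum_l|Pj_lX|^2$. By (19), also $\sum_l|A_XN_l|^2=\sum_l|Pj_lX|^2$. Summing sectional curvatures, for unit and then for all horizontal $X$,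
$$\mathrm{Ric}(X,X)=(m-2)|X|^2-2\sum_{l=1}^3|Pj_lX|^2=(m-8)|X|^2+2\sum_{l=1}^3\langle X,j_lp\rangle^2,$$
because $|Pj_lX|^2=|X|^2-\langle j_lX,p\rangle^2=|X|^2-\langle X,j_lp\rangle^2$.

**Step 6: eigenbundles.** Let $X_i$ be the horizontal lift of $j_ip$. Since $\lambda_p(j_ip)=e_i$ for $\kappa=1$, we have $X_i=\xi_i+N_i$. Let $E_0$ be the bundle of horizontal lifts of $\{p,j_1p,j_2p,j_3p\}^\perp$. By Steps 3–5, $E_0$ and the three planes $\operatorname{span}(N_i,X_i)$ are mutually orthogonal for $g$ and for $\mathrm{Ric}$. On $E_0$ the Ricci operator is $m-8$, and on $\operatorname{span}(N_i,X_i)$ it is, in the orthonormal basis $N_i,X_i$,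
$$\begin{pmatrix}m-2&-(m-2)\\-(m-2)&m-6\end{pmatrix},\qquad\text{with eigenvalues}\quad\nu_\pm=m-4\pm\sqrt{4+(m-2)^2}.$$
If $m-8$ were $\nu_+$ or $\nu_-$, then $16=4+(m-2)^2$, that is $(m-2)^2=12$, which is impossible for an integer $m$. So $m-8,\nu_+,\nu_-$ are three distinct constants. Let $E_+$ be the $\nu_+$-eigenbundle. It has the orthonormal frame
$$e_i=\frac{N_i+tX_i}{\sqrt{1+t^2}},\qquad i=1,2,3,$$
with a constant $t$ that is the same for all $i$, namely $t=1-\nu_+/(m-2)$ from the first row of the matrix. Moreover $t\ne0$, since $N_i$ is not an eigenvector: the off-diagonal entry is nonzero.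

**Step 7: a local invariant.** For sections $e,e'$ of $E_+$, the expression $\mathrm{pr}_{E_0}[e,e']$ is bilinear over functions, because $[fe,he']-fh[e,e']$ is a section of $E_+\perp E_0$. So
$$I=\sum_{i<j}\big|\mathrm{pr}_{E_0}[e_i,e_j]\big|^2$$
is half the squared norm of a tensor $E_+\times E_+\to E_0$. It does not depend on the orthonormal frame of $E_+$. A local isometry preserves the Ricci tensor, hence its eigenbundles, hence $I$.

We compute $I$. Since $e_i=\big(t\xi_i+(1+t)N_i\big)/\sqrt{1+t^2}$ and the $N_i$ commute with everything involved,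
$$[e_i,e_j]=\frac{t^2}{1+t^2}[\xi_i,\xi_j]=-\frac{2t^2}{1+t^2}\,(j_ij_jp,0).$$
For the horizontal lift $\eta^h=(\eta,\lambda_p(\eta))$ of $\eta\in p^\perp$, formula (2) gives $g((Q,0),\eta^h)=\langle Q,\eta\rangle$. So $|\mathrm{pr}_{E_0}(Q,0)|$ is the length of the projection of $Q$ to $\{p,j_1p,j_2p,j_3p\}^\perp$. With $Q=j_ij_jp$, a unit vector,
$$\big|\mathrm{pr}_{E_0}(j_ij_jp,0)\big|^2=1-\langle j_ij_jp,p\rangle^2-\sum_{l=1}^3\langle j_ij_jp,j_lp\rangle^2 .$$
Here $\langle j_ij_jp,p\rangle=-\langle j_jp,j_ip\rangle=0$, $\langle j_ij_jp,j_ip\rangle=\langle j_jp,p\rangle=0$, and $\langle j_ij_jp,j_jp\rangle=-\langle j_jj_ip,j_jp\rangle=-\langle j_ip,p\rangle=0$. For the remaining index $l$, $\langle j_ij_jp,j_lp\rangle=-\langle j_lj_ij_jp,p\rangle=\pm\langle p,\tau p\rangle$. Adding over the three pairs $i<j$,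
$$I(p,z)=\frac{12\,t^4}{(1+t^2)^2}\,\big(1-\langle p,\tau p\rangle^2\big).$$

**Step 8: conclusion.** If $p$ is a unit eigenvector of $\tau$, then $\langle p,\tau p\rangle^2=1$ and $I=0$. If $p=\frac1{\sqrt2}(p_++p_-)$ with unit vectors $p_\pm$ in the $\pm1$-eigenspaces, both of which are nonzero, then $\langle p,\tau p\rangle=0$ and $I=12t^4/(1+t^2)^2>0$. So $I$ is not constant, no local isometry joins these two kinds of points, and $M_j$ is not locally homogeneous. $\square$
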